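\title{Tame minimal brick-infinite algebras have at most one generic brick}

\begin{abstract}
A finite-dimensional algebra is minimal brick-infinite if it has infinitely many bricks while each of its proper quotients has only finitely many. We prove that a tame minimal brick-infinite algebra over an algebraically closed field has at most one generic brick; in particular, it is generic-brick-domestic. The proof attaches to every one-parameter family of bricks a class in the Grothendieck group of projective modules. A parameter count in spaces of projective presentations shows that two independent classes would produce a family of bricks over a proper quotient, and that two proportional classes come from the same family. We also show that such an algebra has infinitely many bricks in at most one dimension, and that it has a generic brick exactly when such a dimension exists.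
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is an algebraically closed field, and an algebra is a finite-dimensional, basic, connected, associative and unital $k$-algebra. Modules are left modules and need not be finitely generated. For an algebra given by a quiver with relations we compose paths like maps, so that modules are representations. We write $D=\operatorname{Hom}_k(-,k)$, we write $\hom$ and $\operatorname{ext}^1$ for the $k$-dimensions of $\operatorname{Hom}_\Lambda$ and $\operatorname{Ext}^1_\Lambda$, and ``almost all'' means ``all but finitely many''.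

A $\Lambda$-module $M$ is a \emph{brick} if $\operatorname{End}_\Lambda(M)$ is a division algebra. Since $k$ is algebraically closed, a finite-dimensional module $X$ is a brick if and only if $\operatorname{End}_\Lambda(X)=k$. The algebra $\Lambda$ is \emph{brick-finite} if it has only finitely many isomorphism classes of bricks, and \emph{brick-infinite} otherwise. It is \emph{minimal brick-infinite} if it is brick-infinite and $\Lambda/J$ is brick-finite for every nonzero two-sided ideal $J$. Every brick-infinite algebra has a minimal brick-infinite quotient: take $J$ maximal among the ideals with $\Lambda/J$ brick-infinite. (This quotient is connected, because bricks are indecomposable and so a product of two brick-finite algebras is brick-finite.)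

Tameness, in the sense of Drozd, says that indecomposable modules of a fixed dimension depend on at most one parameter.

\begin{itemize}
\item[(T)] $\Lambda$ is \emph{tame} if for each $d$ there are finitely many $\Lambda$-$k[t]$-bimodules $N_i$, finitely generated and free over $k[t]$, such that almost all isomorphism classes of $d$-dimensional indecomposable modules are of the form $N_i(\lambda)=N_i\otimes_{k[t]}k[t]/(t-\lambda)$ with $\lambda\in k$.
\end{itemize}

Since $\dim_k N_i(\lambda)$ is the rank of $N_i$, we always take the $N_i$ of rank $d$. A family $N$ of rank $d$ has a ``generic member'' $N\otimes_{k[t]}k(t)$. It is infinite-dimensional over $k$, but it has dimension $d$ over the field $k(t)$, which acts on it by endomorphisms. The following notion of Crawley-Boevey isolates these two features. A \emph{generic module} is an indecomposable module of infinite length that has finite length, its \emph{endolength}, as a module over its endomorphism ring. By a theorem of Crawley-Boevey, $\Lambda$ is tame if and only if for each $d$ there are only finitely many generic modules of endolength $d$. A \emph{generic brick} is a generic module that is a brick. For $m\in\mathbb Z_{\ge0}$,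 a tame algebra is \emph{$m$-generic-brick-domestic} if it has exactly $m$ generic bricks up to isomorphism, and it is \emph{generic-brick-domestic} if this holds for some $m\in\mathbb Z_{\ge0}$. Tame algebras with infinitely many generic bricks exist; they are called $\infty$-generic-brick-domestic.

\begin{example}[the Kronecker algebra]\label{ex:kronecker}
Let $\Lambda$ be the path algebra of the quiver $1\rightrightarrows2$ with arrows $a,b$. A module is a pair of linear maps $(V_1,V_2;a,b)$. The algebra is tame by the classification of matrix pencils: in each dimension almost all indecomposables are of the form $(k^n,k^n;I,\lambda I+J_n)$, with $J_n$ the nilpotent Jordan block. The modules $M_\lambda=(k,k;1,\lambda)$, $\lambda\in k$, are pairwise non-isomorphic bricks. A nonzero ideal $J$ contains $e_1$, $e_2$ or a nonzero element of $ka+kb$, and since $a=ae_1=e_2a$ it always contains a nonzero element of $ka+kb$. So $\Lambda/J$ is a quotient of the path algebra of $1\to2$. A linear map, between spaces of any dimension, is a direct sum of copies of $k\to0$, $0\to k$ and $k=k$, so $\Lambda/J$ has at most three bricks. Thus $\Lambda$ is minimal brick-infinite. The generic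 member of the family $M_\lambda$ is $G=(K,K;1,t)$ with $K=k(t)$. Its endomorphisms are the $k[t]$-linear maps $K\to K$, that is, the multiplications by elements of $K$. Hence $G$ is a generic brick. By Theorem~\ref{thm:unique} below it is the only one.
\end{example}

\begin{example}[chains of Kronecker quivers]\label{ex:chain}
Let $\Lambda$ be given by the quiver $1\rightrightarrows2\rightrightarrows\cdots\rightrightarrows m+1$ with all paths of length two equal to zero. For a module $V$ write $V_i=V_i'\oplus V_i''$, where $V_i'$ is the common kernel of the arrows starting at $i$. The arrows ending at $i$ have image in $V_i'$, so $V$ is the direct sum of $V_1'$ and the Kronecker modules $V_i''\rightrightarrows V_{i+1}'$. Hence every indecomposable module lives on one of the $m$ Kronecker subquivers, $\Lambda$ is tame, and it has exactly $m$ generic bricks, one for each subquiver.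
\end{example}

A brick-finite tame algebra is generic-brick-domestic for trivial reasons, so the minimal brick-infinite algebras are the first case in which there is something to ask. The following question comes from the work of Mousavand and Paquette \cite{MP}.

\begin{quote}
\emph{Is every tame minimal brick-infinite algebra generic-brick-domestic?}
\end{quote}

In Example~\ref{ex:chain} with $m\ge2$, each generic brick lives on a proper quotient together with an infinite family of finite-dimensional bricks. Minimality forbids this, which suggests that few generic bricks can remain. On the other hand, tameness bounds the number of generic modules only for each endolength separately, and an algebra may well have several faithful families of bricks of different dimensions (Example~\ref{ex:wall}). The answer is nevertheless yes, with the best possible bound. The proof uses only the following consequence of minimality.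

\begin{definition}\label{def:star}
An algebra $\Lambda$ satisfies \emph{condition $(*)$} if for every ideal $J\ne0$ and every integer $d$, the quotient $\Lambda/J$ has only finitely many isomorphism classes of bricks of $k$-dimension $d$.
\end{definition}

\begin{theorem}\label{thm:unique}
A tame algebra satisfying $(*)$ has at most one generic brick. In particular, every tame minimal brick-infinite algebra is $m$-generic-brick-domestic with $m\in\{0,1\}$.
\end{theorem}

The bound is attained by the Kronecker algebra, and Example~\ref{ex:chain} shows that $(*)$ cannot be dropped. The contrapositive reads as follows.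

\begin{corollary}\label{cor:two}
If a tame algebra has at least two generic bricks, then some proper quotient of it has infinitely many bricks of one and the same dimension.
\end{corollary}

The second theorem is not needed for the question. It describes the finite-dimensional bricks and decides between $m=0$ and $m=1$ in terms of them. Here $\tau$ is the Auslander--Reiten translation, $\operatorname{pd}$ and $\operatorname{id}$ are the projective and injective dimensions, and $X,Y$ are \emph{Hom-orthogonal} if $\operatorname{Hom}(X,Y)=0=\operatorname{Hom}(Y,X)$. One-parameter families of bricks are made precise in Definition~\ref{def:family}.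

\begin{theorem}\label{thm:bricks}
Let $\Lambda$ be a tame algebra satisfying $(*)$.
\begin{itemize}
\item[(1)] There is at most one $d_0$ such that $\Lambda$ has infinitely many bricks of dimension $d_0$. If $d_0$ exists, almost all bricks of dimension $d_0$ belong to a single one-parameter family. Almost all of them satisfy $\tau X\cong X$, $\operatorname{pd}X\le1$ and $\operatorname{id}X\le1$, and the non-isomorphic members of a suitable cofinite subfamily are pairwise Hom-orthogonal.
\item[(2)] $\Lambda$ has exactly one generic brick if such a $d_0$ exists, and none otherwise.
\end{itemize}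
\end{theorem}

Whether $m=0$ can occur for a tame minimal brick-infinite algebra, equivalently whether such an algebra can have only finitely many bricks in each dimension, is not decided here.

The proof of Theorem~\ref{thm:unique} runs as follows. A generic brick is the generic member of a family of finite-dimensional bricks $M_\lambda$. Condition $(*)$ makes the family faithful, and together with tameness this gives $\operatorname{pd}M_\lambda\le1$, so that the family has a class $\theta$ in $K_0(\operatorname{proj}\Lambda)$ (Section~\ref{sec:families}). If two families had independent classes $\theta,\theta'$, some vector $\theta-x\theta'$ would lie on a ``wall'' and would give a third family that is not faithful (Section~\ref{sec:wall}). If the classes are proportional, both families fill a dense part of one irreducible space of presentations and therefore meet (Section~\ref{sec:compare}). Theorem~\ref{thm:bricks} is proved in Sections~\ref{sec:onedim} and~\ref{sec:construct}.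

\section{Spaces of presentations and the main idea}\label{sec:pres}

Let $1=e_1+\dots+e_n$ be a decomposition into primitive orthogonal idempotents, $P_i=\Lambda e_i$ the indecomposable projective modules and $S_i$ their tops, which are one-dimensional. The classes $[P_i]$ form a basis of $K_0(\operatorname{proj}\Lambda)=\mathbb Z^n$. For $\eta\in\mathbb Z^n$ and a finite-dimensional module $X$ put
\[
\eta(X)=\sum_i\eta_i\hom(P_i,X)=\sum_i\eta_i\dim_k e_iX .
\]
This number depends only on the dimension vector of $X$, so it is additive on short exact sequences. Let $\chi$ be the bilinear form on $\mathbb Z^n$ with $\chi([P],[Q])=\hom(P,Q)$. If $0\to Q_1\to Q_0\to X\to0$ is a projective resolution and $\xi=[Q_0]-[Q_1]$, then applying $\operatorname{Hom}(P_i,-)$, respectively $\operatorname{Hom}(-,Y)$, to it gives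
\begin{equation}\label{eq:euler}
\chi(\eta,\xi)=\eta(X),\qquad \xi(Y)=\hom(X,Y)-\operatorname{ext}^1(X,Y)
\end{equation}
for all $\eta\in\mathbb Z^n$ and all finite-dimensional $Y$.

Write $\eta=\eta^+-\eta^-$ with $\eta^\pm\ge0$ of disjoint support, and put $P(\eta^\pm)=\bigoplus_iP_i^{\eta_i^\pm}$. The \emph{presentation space} of $\eta$ is the vector space $H(\eta)=\operatorname{Hom}(P(\eta^-),P(\eta^+))$. The group $\Gamma=\operatorname{Aut}P(\eta^-)\times\operatorname{Aut}P(\eta^+)$ acts on it by $(g_1,g_0)f=g_0fg_1^{-1}$. Let $H^\circ(\eta)\subseteq H(\eta)$ be the open, possibly empty, subset of injective maps, and let $M_f=\operatorname{coker}f$. The point of these spaces is that they are irreducible and that the size of an orbit is known exactly.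

\begin{lemma}\label{lem:orbit}
Let $f,f'\in H^\circ(\eta)$.
\begin{itemize}
\item[(a)] $M_f\cong M_{f'}$ if and only if $f$ and $f'$ lie in the same $\Gamma$-orbit.
\item[(b)] The orbit $\Gamma f$ has codimension $\hom(M_f,M_f)-\chi(\eta,\eta)$ in $H(\eta)$, and the function $f\mapsto\hom(M_f,M_f)$ takes its minimal value on a nonempty open subset of $H^\circ(\eta)$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $P^0=P(\eta^+)$ and $P^1=P(\eta^-)$.

(a) The image of $f$ lies in $\operatorname{rad}P^0$, for otherwise some composite $P^1\to P^0\to S_i$ would be nonzero and $P_i$ would be a summand of both $P^1$ and $P^0$. So $P^0\to M_f$ is a projective cover, and the same holds for $f'$. An isomorphism $M_f\to M_{f'}$ therefore lifts to an automorphism $g_0$ of $P^0$ with $g_0(\operatorname{im}f)=\operatorname{im}f'$, and since $f,f'$ are injective there is an automorphism $g_1$ of $P^1$ with $g_0f=f'g_1$. The converse is immediate.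

(b) The stabilizer of $f$ is the nonempty open subset of invertible pairs in the vector space $\operatorname{End}(f)=\{(g_1,g_0):g_0f=fg_1\}$. Every endomorphism of $M_f$ lifts to such a pair. A pair induces $0$ on $M_f$ if and only if $g_0=fs$ for some $s:P^0\to P^1$; then $s$ is unique and $g_1=sf$, because $f$ is injective. Hence $\dim\operatorname{End}(f)=\hom(M_f,M_f)+\hom(P^0,P^1)$, and the codimension $\dim H(\eta)-\dim\Gamma+\dim\operatorname{End}(f)$ of the orbit equals
\[
\hom(P^1,P^0)-\hom(P^0,P^0)-\hom(P^1,P^1)+\hom(P^0,P^1)+\hom(M_f,M_f),
\]
which is $\hom(M_f,M_f)-\chi(\eta,\eta)$. Finally, $\operatorname{End}(f)$ is the kernel of a matrix whose entries are linear in $f$, so its dimension is minimal on a nonempty open set.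
\end{proof}

The two halves of the proof of Theorem~\ref{thm:unique} can be seen in two examples.

\begin{example}[proportional classes]\label{ex:kronpres}
For the Kronecker algebra, $P_1$ and $P_2$ have dimension vectors $(1,2)$ and $(0,1)$, and $M_\lambda$ is the cokernel of $P_2\to P_1$, $e_2\mapsto b-\lambda a$. Its class is $\theta=(1,-1)$, and $\chi(\theta,\theta)=1+1-0-2=0$. An element of $H(m\theta)=\operatorname{Hom}(P_2^m,P_1^m)$ is a pencil $bX-aY$ with $m\times m$ matrices $X,Y$. On the dense open set where $X$ is invertible and $X^{-1}Y$ has distinct eigenvalues $\lambda_1,\dots,\lambda_m$, the pencil is in the orbit of the diagonal pencil with entries $b-\lambda_ia$, and the cokernel is $\bigoplus_iM_{\lambda_i}$. This agrees with Lemma~\ref{lem:orbit}: the orbits have codimension $m$ and depend on $m$ parameters. Any other family of modules that fills a dense part of $H(m\theta)$ must meet these direct sums.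
\end{example}

\begin{example}[independent classes]\label{ex:wall}
Let $\Lambda$ be given by the quiver $1\rightrightarrows2\rightrightarrows3$ with arrows $a,b:1\to2$ and $c,d:2\to3$ and relations $ca=0=db$. A basis is $e_1,e_2,e_3,a,b,c,d,da,cb$. The projectives have dimension vectors $(1,2,2)$, $(0,1,2)$, $(0,0,1)$, so $\chi(\eta,\eta)=(\eta_1+\eta_2+\eta_3)^2$. Let $\lambda,\mu\in k^*$.

\emph{A first family.} Let $M_\lambda=P_1/k(cb-\lambda\,da)$, the cokernel of an injective map $P_3\to P_1$, of class $\theta=(1,0,-1)$. A homomorphism $M_\lambda\to M_\mu$ sends the generator $e_1$ to $\alpha e_1$ with $\alpha(\mu-\lambda)=0$, so the $M_\lambda$ are pairwise non-isomorphic bricks. Testing the spaces $e_j\Lambda e_i$ one at a time gives $\operatorname{ann}M_\lambda=k(cb-\lambda\,da)$, so $M_\lambda\oplus M_\mu$ is faithful for $\lambda\ne\mu$.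

\emph{A second family.} Let $M'_\lambda$ be the cokernel of the map $P_2\oplus P_3\to P_1^2=\Lambda x_1\oplus\Lambda x_2$ with $e_2\mapsto bx_1-\lambda ax_2$ and $e_3\mapsto dax_1-cbx_2$. The basis $e_2,c,d,e_3$ goes to the independent elements $bx_1-\lambda ax_2$, $cbx_1$, $-\lambda dax_2$, $dax_1-cbx_2$, so the map is injective and the class is $\theta'=(2,-1,-1)$. The module $M'_\lambda$ has basis $x_1,x_2$; $ax_1,ax_2,bx_2$; $z=dax_1=cbx_2$, with $bx_1=\lambda ax_2$ and $cbx_1=0=dax_2$. In $V=kx_1+kx_2$ we have $\{x:bx\in aV\}=kx_1$ and $\{x:ax\in bV\}=kx_2$. So a homomorphism $M'_\lambda\to M'_\mu$ sends $x_i$ to $\alpha_ix_i$; comparing the images of $z$ gives $\alpha_1=\alpha_2$, and the relation $bx_1=\lambda ax_2$ gives $\alpha_1\mu=\alpha_2\lambda$. Again we have pairwise non-isomorphic bricks, and each is faithful: a nonzero combination of $a,b$ does not kill $x_2$, one of $c,d$ does not kill both $ax_1$ and $bx_2$, and one of $da,cb$ does not kill both $x_1$ and $x_2$.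

\emph{The wall.} The form $\chi(\eta,\eta)$ vanishes on the span of $\theta$ and $\theta'$. We evaluate $\theta-x\theta'$ on the quotients $Y$ of $D\Lambda=I_1\oplus I_2\oplus I_3$. The module $I_j$ has simple socle $S_j$, and the dimension vectors are $(1,0,0)$, $(2,1,0)$, $(2,2,1)$. If $Y$ has dimension vector $(y_1,y_2,y_3)$ with $y_3\ne0$, then $y_3=1$ and $I_3$ embeds in $Y$, so $y_1,y_2\ge2$. Hence $\theta$ and $\eta=2\theta-\theta'=(0,1,-1)$ are nonnegative on all $Y$, and so is $\theta-x\theta'=(1-2x)\theta+x\eta$ for $0\le x\le\frac12$. On the quotient $Z=S_1$ the value is $1-2x$. So $x=\frac12$ is the last value for which all signs are right, and there $\eta(Z)=0$. Now $H(\eta)=\operatorname{Hom}(P_3,P_2)=kc+kd$, and the cokernels $N_\lambda=P_2/k(d-\lambda c)$ form a third family of bricks, the Kronecker family on $2\rightrightarrows3$. It satisfies $\operatorname{Hom}(N_\lambda,Z)=0$, it is killed by $e_1$, and it shows that $\Lambda$ violates $(*)$.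
\end{example}

In general we cannot write down the third family. We have to show that $H^\circ$ is nonempty for a multiple of $\eta$ (Lemma~\ref{lem:inj}), that its general cokernel contains a family of bricks (here tameness enters), and that $\operatorname{Hom}(-,Z)=0$ prevents this family from being faithful.

\section{Results used}\label{sec:tools}

\subsection*{Tame algebras} We use two theorems of Crawley-Boevey.
\begin{itemize}
\item[(CB1)] If $\Lambda$ is tame, then for each $d$ almost all isomorphism classes of $d$-dimensional indecomposable modules $X$ satisfy $\tau X\cong X$ \cite[Theorem D]{CB88}.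
\item[(CB2)] If $\Lambda$ is tame and $G$ is a generic module, then $\operatorname{End}_\Lambda(G)$ is local and $\operatorname{End}_\Lambda(G)/\operatorname{rad}\cong k(t)$ as $k$-algebras \cite{CB91}.
\end{itemize}

\subsection*{Homological facts} The module $D\Lambda$ is injective and $\operatorname{Hom}_\Lambda(X,D\Lambda)\cong DX$ naturally in $X$. For a finite-dimensional module $X$ with minimal projective presentation $Q_1\to Q_0\to X\to0$, the Auslander--Reiten translate $\tau X$ is the kernel of $D\operatorname{Hom}(Q_1,\Lambda)\to D\operatorname{Hom}(Q_0,\Lambda)$; the dual construction $\tau^{-1}$ satisfies $\tau^{-1}\tau X\cong X$ for $X$ indecomposable and not projective, and $\tau$ kills the projectives.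
\begin{itemize}
\item[(AR)] $\operatorname{pd}X\le1$ if and only if $\operatorname{Hom}(D\Lambda,\tau X)=0$, and in this case $\operatorname{Ext}^1(X,Y)\cong D\operatorname{Hom}(Y,\tau X)$ for all finite-dimensional $Y$. Dually, $\operatorname{id}X\le1$ if and only if $\operatorname{Hom}(\tau^{-1}X,\Lambda)=0$.
\end{itemize}
The Krull--Schmidt--Azumaya theorem says that two decompositions of a module into summands with local endomorphism rings have the same summands up to isomorphism and order.

\subsection*{Invertible elements in blown-up matrix spaces} For a subspace $\mathcal B\subseteq\operatorname{Hom}_k(V,W)$ and $V'\subseteq V$ let $\mathcal BV'$ be the span of all $b(v)$ with $b\in\mathcal B$, $v\in V'$.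
\begin{itemize}
\item[(NC)] Let $\dim V=\dim W<\infty$. If $\dim\mathcal BV'\ge\dim V'$ for all subspaces $V'\subseteq V$, then for some $m\ge1$ the space $\operatorname{Mat}_m(k)\otimes\mathcal B\subseteq\operatorname{Hom}_k(V^m,W^m)$ contains an isomorphism.
\end{itemize}
A basis $b_1,\dots,b_s$ of $\mathcal B$ is a representation of the generalized Kronecker quiver with $s$ arrows, and the hypothesis is King's criterion for its semistability \cite[Prop.~3.1]{King}. So some semi-invariant does not vanish at $(b_i)$. By the theorem of Derksen--Weyman \cite{DW} and Domokos--Zubkov \cite{DZ}, valid in every characteristic, the semi-invariants are spanned by the functions $(b_i)\mapsto\det(\sum_iC_i\otimes b_i)$ with square matrices $C_i$; see also \cite{DM}. One cannot take $m=1$ in general: the maps $v\mapsto w\times v$ on $k^3$ are all singular, but they send each line onto a spanning set of a plane and different lines to different planes, so they satisfy the hypothesis.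

\subsection*{Constructible sets} A subset of a variety is constructible if it is a finite union of locally closed subsets; its dimension is that of its closure.
\begin{itemize}
\item[(C1)] The image of a constructible set under a morphism is constructible.
\item[(C2)] A constructible subset of an irreducible variety $H$ is dense if and only if it has dimension $\dim H$, and then it contains a dense open subset of $H$. A constructible subset of an irreducible curve is finite or cofinite.
\item[(C3)] If $W$ is constructible, $p$ is a morphism defined on $W$, and every nonempty fiber of $p|_W$ has dimension between $d_1$ and $d_2$, then $\dim p(W)+d_1\le\dim W\le\dim p(W)+d_2$.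
\item[(C4)] If a matrix has entries that are regular functions on an irreducible variety, then the set where its kernel has dimension $\ge j$ is closed, and the minimal kernel dimension equals the kernel dimension over the function field.
\end{itemize}

\section{Injective presentations}\label{sec:inj}

The next lemma shows that the signs of $\eta$ on the quotients of $D\Lambda$ decide whether a multiple of $\eta$ is the class of a module of projective dimension at most one: (a) gives the necessity of the condition and (b) its sufficiency.

\begin{lemma}\label{lem:inj}
Let $\eta\in\mathbb Z^n$.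
\begin{itemize}
\item[(a)] If $f\in H^\circ(\eta)$ and $Y$ is a quotient of $D\Lambda$, then $\eta(Y)=\hom(M_f,Y)$.
\item[(b)] If $\eta(Y)\ge0$ for every quotient $Y$ of $D\Lambda$, then $H^\circ(m\eta)\ne\emptyset$ for some $m\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Y=D\Lambda/X'$. In the exact sequence $\operatorname{Ext}^1(M_f,D\Lambda)\to\operatorname{Ext}^1(M_f,Y)\to\operatorname{Ext}^2(M_f,X')$ the first term vanishes because $D\Lambda$ is injective and the last because $\operatorname{pd}M_f\le1$. Now use \eqref{eq:euler}.

(b) A map $f$ is injective if and only if $Df=\operatorname{Hom}(f,D\Lambda)$ is surjective, so we look for a surjection in a space of linear maps. Put $X=D\Lambda$, $P^0=P(\eta^+)$, $P^1=P(\eta^-)$, $V=\operatorname{Hom}(P^0,X)$, $W=\operatorname{Hom}(P^1,X)$ and $s=\dim V-\dim W=\eta(X)\ge0$. Let $\mathcal B\subseteq\operatorname{Hom}_k(V,W)$ be the space of the maps $b^*:\varphi\mapsto\varphi b$ with $b\in\operatorname{Hom}(P^1,P^0)$.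

Let $0\ne V'\subseteq V$ have basis $\varphi_1,\dots,\varphi_N$ and put $X'=\sum_j\varphi_j(P^0)\subseteq X$. Every map $P^1\to X'$ lifts through the surjection $(\varphi_j):(P^0)^N\to X'$, so it is of the form $\sum_j\varphi_jb_j$. Hence $\mathcal BV'=\operatorname{Hom}(P^1,X')$, while $V'\subseteq\operatorname{Hom}(P^0,X')$. Therefore
\[
\dim\mathcal BV'-\dim V'\ge-\eta(X')=\eta(X/X')-\eta(X)\ge-s .
\]
To apply (NC) we enlarge the target. Let $\widetilde{\mathcal B}=\mathcal B\oplus\operatorname{Hom}_k(V,k^s)\subseteq\operatorname{Hom}_k(V,W\oplus k^s)$. For $V'\ne0$ we have $\widetilde{\mathcal B}V'=\mathcal BV'\oplus k^s$, which has dimension at least $\dim V'$. So $\operatorname{Mat}_m(k)\otimes\widetilde{\mathcal B}$ contains an isomorphism for some $m\geq1$. Its component $V^m\to W^m$ is surjective and lies in $\operatorname{Mat}_m(k)\otimes\mathcal B$, so it equals $\operatorname{Hom}(f,D\Lambda)$ for some $f\in\operatorname{Hom}((P^1)^m,(P^0)^m)=H(m\eta)$. This $f$ is injective.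
\end{proof}

Both parameter counts below compare $H^\circ(\eta)$ with a given family of modules.

\begin{lemma}\label{lem:incidence}
Let $d=\dim_kP(\eta^+)-\dim_kP(\eta^-)$, let $\Omega\subseteq k^r$ be open, and let $X_\lambda$, $\lambda\in\Omega$, be $\Lambda$-module structures on $k^d$ given by matrices that are regular in $\lambda$. Then $W=\{(\lambda,f)\in\Omega\times H^\circ(\eta):M_f\cong X_\lambda\}$ is constructible, and its fiber over $\lambda$ is empty or a single $\Gamma$-orbit.
\end{lemma}

\begin{proof}
Consider the triples $(\lambda,f,\pi)$ in $\Omega\times H^\circ(\eta)\times\operatorname{Hom}_k(P(\eta^+),k^d)$ such that $\pi:P(\eta^+)\to X_\lambda$ is $\Lambda$-linear, $\pi f=0$, and $\pi$ is surjective. The first two conditions are closed and the third is open. Such a $\pi$ induces a surjection $M_f\to X_\lambda$ between modules of dimension $d$, hence an isomorphism; conversely an isomorphism $M_f\to X_\lambda$ gives such a $\pi$. So $W$ is a projection of a locally closed set, and (C1) applies. The statement on fibers is Lemma~\ref{lem:orbit}(a).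
\end{proof}

\section{Brick families and their classes}\label{sec:families}

Let $0\ne h\in k[t]$, $R=k[t]_h$, $U=\{\lambda\in k:h(\lambda)\ne0\}$ and $K=k(t)$. For a $\Lambda$-$R$-bimodule $M$ that is free of finite rank $e$ over $R$ put $M_\lambda=M\otimes_RR/(t-\lambda)$ for $\lambda\in U$. Fix a basis of $\Lambda$; its elements act on $M=R^e$ by matrices $A_i(t)$, and on $M_\lambda=k^e$ by $A_i(\lambda)$. If $M'$ is a second bimodule, over $R'$, with matrices $A'_i$, then
\begin{equation}\label{eq:homsystem}
\operatorname{Hom}(M_\lambda,M'_\mu)=\{\varphi:\varphi A_i(\lambda)=A'_i(\mu)\varphi\text{ for all }i\}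
\end{equation}
is the kernel of a matrix that is regular in $(\lambda,\mu)$, so (C4) applies to it.

\begin{definition}\label{def:family}
A \emph{brick family} $(M,U)$ is a nonzero bimodule $M$ as above such that $\operatorname{End}(M_\lambda)=k$ for all $\lambda\in U$ and every isomorphism class occurs among the $M_\lambda$ for only finitely many $\lambda$. To \emph{shrink} the family is to replace $U$ by a cofinite subset and $M$ by the corresponding localization.
\end{definition}

We do not ask that the $M_\lambda$ be pairwise non-isomorphic; this freedom makes the notion easy to verify, and it is the source of the difficulty in Section~\ref{sec:construct}. The next two lemmas pass from pointwise homomorphisms to homomorphisms over a function field.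

\begin{lemma}\label{lem:rigid}
Let $M=R^e$ be a bimodule and let $\lambda_0\in U$ be such that $M_{\lambda_0}$ is a brick. Suppose that $\operatorname{Hom}(M_{\lambda_0},M_\mu)\ne0$ for infinitely many $\mu$, or that $\operatorname{Hom}(M_\mu,M_{\lambda_0})\ne0$ for infinitely many $\mu$. Then $M_\mu\cong M_{\lambda_0}$ for almost all $\mu$, and $M\otimes_RK\cong M_{\lambda_0}\otimes_kK$.
\end{lemma}

\begin{proof}
In the first case consider the linear system $\psi A_i(\lambda_0)=A_i(t)\psi$ over $R$; in the second case use $\psi A_i(t)=A_i(\lambda_0)\psi$ instead. It has nonzero solutions at infinitely many points, hence at all points, hence over $K$ by (C4). Clear denominators in a nonzero solution $\psi$ and divide by the highest power of $t-\lambda_0$ that divides all entries. Then $\psi$ has entries in $R$ and $\psi(\lambda_0)$ is a nonzero endomorphism of the brick $M_{\lambda_0}$, so it is invertible. Thus $\det\psi\in R$ is nonzero, $\psi(\mu)$ is an isomorphism for almost all $\mu$, and $\psi\in GL_e(K)$ gives the last isomorphism.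
\end{proof}

\begin{lemma}\label{lem:curve}
Let $(M,U)$ and $(M',U')$ be brick families and let $C\subseteq U\times U'$ be an irreducible locally closed curve with function field $E$, such that $M_\lambda\cong M'_\mu$ for all $(\lambda,\mu)\in C$. View $E$ as an algebra over $R$ and over $R'$ through the two coordinate functions. Then there is a nonzero homomorphism of $\Lambda\otimes_kE$-modules $M\otimes_RE\to M'\otimes_{R'}E$, and every such homomorphism is an isomorphism.
\end{lemma}

\begin{proof}
The two ranks agree. The system \eqref{eq:homsystem} has nonzero solutions at every point of $C$, hence over $E$ by (C4). A nonzero solution $\psi$ over $E$ is a matrix of rational functions on $C$, defined and nonzero at almost all points $(\lambda,\mu)$. There it is a nonzero homomorphism between isomorphic bricks, hence invertible. So $\det\psi\ne0$ in $E$.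
\end{proof}

\begin{lemma}\label{lem:generic}
Let $\Lambda$ be tame and $G$ a generic brick. Then there is a brick family $(M,U)$ with $M\otimes_RK\cong G$.
\end{lemma}

\begin{proof}
By (CB2), and because $G$ is a brick, $\operatorname{End}_\Lambda(G)=K$, and $e=\dim_KG$ is the endolength of $G$, which is finite. Write $G=K^e$, let $A_i(t)$ be the matrices over $K$ by which the basis of $\Lambda$ acts, and let $h$ be a common denominator of their entries. Then $M=R^e$ is a bimodule with $M\otimes_RK=G$. The system $\varphi A_i=A_i\varphi$ has the one-dimensional solution space $K$ over $K$, so by (C4) we have $\operatorname{End}(M_\lambda)=k$ after shrinking $U$. If some isomorphism class, say that of $M_{\lambda_0}$, occurred for infinitely many $\lambda$, Lemma~\ref{lem:rigid} would give $G\cong M_{\lambda_0}\otimes_kK$, an infinite direct sum of copies of $M_{\lambda_0}$, although $G$ is indecomposable.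
\end{proof}

Condition $(*)$ enters the paper only through the following lemma.

\begin{lemma}\label{lem:faithful}
Let $\Lambda$ satisfy $(*)$, and let $X_i$, $i\in I$, be bricks of the same finite dimension among which infinitely many isomorphism classes occur. Then there are a finite subset $F\subseteq I$ and $N\ge1$ such that, with $X_F=\bigoplus_{i\in F}X_i$, there are an injection $\Lambda\to X_F^N$ and a surjection $X_F^N\to D\Lambda$. In particular, for every nonzero quotient $Z$ of $D\Lambda$ there is $i\in I$ with $\operatorname{Hom}(X_i,Z)\ne0$.
\end{lemma}

\begin{proof}
The $X_i$ are bricks over $\Lambda/J$ with $J=\bigcap_{i\in I}\operatorname{ann}X_i$, so $J=0$ by $(*)$. A finite $F$ for which $\bigcap_{i\in F}\operatorname{ann}X_i$ has minimal dimension already gives the whole intersection, so $X=X_F$ is faithful. If $x_1,\dots,x_N$ is a basis of $X$, then $u\mapsto(ux_j)_j$ embeds $\Lambda$ in $X^N$. The right module $DX$ is faithful as well, so $\Lambda_\Lambda$ embeds in $(DX)^N$, and dualizing gives a surjection $X^N\to D\Lambda$. The composite $X^N\to D\Lambda\to Z$ is nonzero on some summand.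
\end{proof}

\begin{proposition}\label{prop:adapted}
Let $\Lambda$ be tame with $(*)$ and let $(M,U)$ be a brick family. After shrinking $U$ the following hold.
\begin{itemize}
\item[(a)] For each $\lambda\in U$, the modules $M_\lambda$ and $M_\mu$ are Hom-orthogonal for almost all $\mu\in U$.
\item[(b)] For all $\lambda\in U$: $\tau M_\lambda\cong M_\lambda$, $\operatorname{pd}M_\lambda\le1$ and $\operatorname{id}M_\lambda\le1$.
\item[(c)] There is $\theta\in\mathbb Z^n$ such that for all $\lambda\in U$ the minimal projective resolution of $M_\lambda$ is $0\to P(\theta^-)\to P(\theta^+)\to M_\lambda\to0$, and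
\[
\theta(X)=\hom(M_\lambda,X)-\hom(X,M_\lambda)\quad\text{for all finite-dimensional }X.
\]
\item[(d)] $\theta(Z)>0$ for every nonzero quotient $Z$ of $D\Lambda$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Otherwise Lemma~\ref{lem:rigid} shows that the class of $M_\lambda$ occurs infinitely often.

(b) By (CB1) only finitely many isomorphism classes fail to satisfy $\tau X\cong X$, and each occurs for finitely many $\lambda$. So $\tau M_\mu\cong M_\mu$ for almost all $\mu$; then $M_\mu$ is not projective and $\tau^{-1}M_\mu\cong M_\mu$. Choose $F\subseteq U$ as in Lemma~\ref{lem:faithful}. By (a), almost all $M_\mu$ are Hom-orthogonal to $M_F$. For these $\mu$ the surjection $M_F^N\to D\Lambda$ gives $\operatorname{Hom}(D\Lambda,M_\mu)=0$, and the injection $\Lambda\to M_F^N$ gives $\operatorname{Hom}(M_\mu,\Lambda)=0$. Now apply (AR) and shrink.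

(c) Let $0\to Q_1\to Q_0\to M_\lambda\to0$ be the minimal projective resolution and $\theta_\lambda=[Q_0]-[Q_1]$. By \eqref{eq:euler}, (AR) and $\tau M_\lambda\cong M_\lambda$ we have $\theta_\lambda(X)=\hom(M_\lambda,X)-\hom(X,M_\lambda)$. By minimality the map $\operatorname{Hom}(Q_0,S_i)\to\operatorname{Hom}(Q_1,S_i)$ is zero. So $P_i$ has multiplicity $\hom(M_\lambda,S_i)$ in $Q_0$ and multiplicity $\operatorname{ext}^1(M_\lambda,S_i)=\hom(S_i,M_\lambda)$ in $Q_1$. By (C4) both numbers are independent of $\lambda$ after shrinking. If both were nonzero for some $i$, the composites of a surjection $M_\lambda\to S_i$ and an injection $S_i\to M_\mu$ would be nonzero for all $\lambda,\mu\in U$, against (a). So $\theta=\theta_\lambda$ is constant, $Q_0=P(\theta^+)$ and $Q_1=P(\theta^-)$.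

(d) By Lemma~\ref{lem:inj}(a), $\theta(Z)=\hom(M_\lambda,Z)$ for every $\lambda\in U$, and by Lemma~\ref{lem:faithful}, applied to the shrunken family, this is nonzero for some $\lambda$.
\end{proof}

We call a brick family \emph{adapted} if it satisfies (a)--(d), and we call $\theta$ its \emph{class}. Shrinking an adapted family gives an adapted family with the same class. Without $(*)$ the class need not exist: in Example~\ref{ex:chain} with $m=2$, the projective cover of the Kronecker module $M_\lambda$ on $1\rightrightarrows2$ has kernel $S_2$, which is not projective.

\begin{lemma}\label{lem:isotropic}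
If $(M,U)$ and $(M',U')$ are adapted brick families with classes $\theta$ and $\theta'$, then $\chi(\eta,\eta)=0$ for all $\eta\in\mathbb Z\theta+\mathbb Z\theta'$.
\end{lemma}

\begin{proof}
Let $\lambda\in U$, $\mu\in U'$. By \eqref{eq:euler} and Proposition~\ref{prop:adapted}(c), $\chi(\theta,\theta')=\theta(M'_\mu)=\hom(M_\lambda,M'_\mu)-\hom(M'_\mu,M_\lambda)$. Exchanging the families gives $\chi(\theta',\theta)=-\chi(\theta,\theta')$, and taking the same family and the same point twice gives $\chi(\theta,\theta)=0=\chi(\theta',\theta')$.
\end{proof}

\section{No isotropic class lies on a wall}\label{sec:wall}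

The following proposition is the general form of Example~\ref{ex:wall}. Its core is a comparison of two counts. Since $\chi(\eta,\eta)=0$, the number of parameters needed for the general orbit in $H(\eta)$ is $\hom(M_f,M_f)$, which is at least the number of indecomposable summands of $M_f$. Since $\Lambda$ is tame, each summand can carry at most one parameter. Both statements hold only if every summand is a brick that moves in a family.

\begin{proposition}\label{prop:wall}
Let $\Lambda$ be tame with $(*)$. Let $0\ne\eta\in\mathbb Z^n$ satisfy $\chi(\eta,\eta)=0$ and $\eta(Y)\ge0$ for every quotient $Y$ of $D\Lambda$. Then $\eta(Z)>0$ for every nonzero quotient $Z$ of $D\Lambda$.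
\end{proposition}

\begin{proof}
Suppose $\eta(Z)=0$ for a nonzero quotient $Z$. All hypotheses persist when $\eta$ is replaced by a positive multiple, so by Lemma~\ref{lem:inj}(b) we may assume that $H^\circ=H^\circ(\eta)$ is nonempty, hence dense in $H=H(\eta)$. By Lemma~\ref{lem:inj}(a),
\begin{equation}\label{eq:vanish}
\operatorname{Hom}(M_f,Z)=0\quad\text{for all }f\in H^\circ .
\end{equation}
Also $M_f\ne0$, since otherwise $P(\eta^-)\cong P(\eta^+)$ and $\eta=0$. Let $c\ge1$ be the minimum of $\hom(M_f,M_f)$ on $H^\circ$. By Lemma~\ref{lem:orbit}(b), the orbit of $f$ has codimension $\hom(M_f,M_f)\ge c$, with equality on a dense open set.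

\emph{The bound from tameness.} All $M_f$ have the same dimension $d$. Apply (T) to the dimensions $1,\dots,d$: there are a finite set $\mathcal E$ of indecomposables and nonzero bimodules $N_1,\dots,N_s$ such that each indecomposable of dimension at most $d$ is isomorphic to a member of $\mathcal E$ or to some $N_i(\lambda)$. A \emph{type} is a tuple $\sigma=(X_0;i_1,\dots,i_r)$, where $X_0$ is a direct sum of members of $\mathcal E$ and $\dim_kX_0+\sum_l\operatorname{rank}N_{i_l}=d$. There are finitely many types up to isomorphism. For a type $\sigma$ put
\[
X_\lambda=X_0\oplus\bigoplus_{l=1}^rN_{i_l}(\lambda_l)\quad(\lambda\in k^r),\qquad W_\sigma=\{(\lambda,f)\in k^r\times H^\circ:M_f\cong X_\lambda\},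
\]
and let $H_\sigma$ be the image of $W_\sigma$ in $H^\circ$. These sets are constructible by Lemma~\ref{lem:incidence} and (C1). Every $M_f$ is a direct sum of indecomposables, so the finitely many $H_\sigma$ cover $H^\circ$, and one of them is dense in $H$. Fix this $\sigma$. The nonempty fibers of $W_\sigma\to k^r$ are orbits, of dimension at most $\dim H-c$. By (C3),
\[
\dim H=\dim H_\sigma\le\dim W_\sigma\le r+\dim H-c,
\]
so $c\le r$.

\emph{The general cokernel is a sum of bricks.} By (C2) there is a dense open subset $H'$ of $H$, contained in $H_\sigma$, on which $\hom(M_f,M_f)=c$. Let $f\in H'$, let $M_f\cong X_\lambda$, and let $\nu$ be the number of indecomposable summands of $M_f$. Then $r\le\nu$ because all $N_{i_l}(\lambda_l)$ are nonzero, and $\nu\le\hom(M_f,M_f)$ because the projections to the summands are linearly independent. Thus $c\le r\le\nu\le c$. From $r=\nu$ we get that $X_0=0$ and that each $N_{i_l}(\lambda_l)$ is indecomposable. From $\nu=\hom(M_f,M_f)$ we get that the projections span $\operatorname{End}(M_f)$, so each $N_{i_l}(\lambda_l)$ is a brick.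

\emph{The contradiction.} The orbits that meet $H'$ have codimension $c\ge1$, so finitely many of them cannot cover $H'$. By Lemma~\ref{lem:orbit}(a), infinitely many isomorphism classes $M_f$ with $f\in H'$ occur. Each is a direct sum of $r$ bricks, the $l$-th of the form $N_{i_l}(\lambda_l)$. So for some $l$ there is an infinite set $I\subseteq k$ such that the modules $N_{i_l}(\lambda)$, $\lambda\in I$, are pairwise non-isomorphic bricks, each a direct summand of some $M_f$. They have the same dimension, so Lemma~\ref{lem:faithful} gives $\lambda\in I$ with $\operatorname{Hom}(N_{i_l}(\lambda),Z)\ne0$. This contradicts \eqref{eq:vanish}.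
\end{proof}

\section{Any two brick families agree}\label{sec:compare}

\begin{proposition}\label{prop:compare}
Let $\Lambda$ be tame with $(*)$, and let $(M,U)$, $(M',U')$ be brick families. Then $\mathcal Y=\{(\lambda,\mu)\in U\times U':M_\lambda\cong M'_\mu\}$ is an infinite constructible set, and for almost all $\lambda\in U$ there is $\mu\in U'$ with $M_\lambda\cong M'_\mu$.
\end{proposition}

\begin{proof}
The set $\mathcal Y$ is empty if the ranks differ, and otherwise it is the projection of the locally closed set of triples $(\lambda,\mu,\varphi)$ with $\varphi$ an invertible solution of \eqref{eq:homsystem}. So $\mathcal Y$ and its projection to $U$ are constructible, and by (C2) it suffices to show that this projection is infinite. It is even enough to show that $\mathcal Y\ne\emptyset$ for every pair of brick families: if the projection were finite, deleting it from $U$ would give a pair with $\mathcal Y=\emptyset$. For this we may shrink, so let both families be adapted, with classes $\theta,\theta'$.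

\emph{The classes are proportional.} The nonzero quotients $Z$ of $D\Lambda$ have finitely many dimension vectors, and $\theta(Z),\theta'(Z)>0$ by Proposition~\ref{prop:adapted}(d). So $x_0=\min_Z\theta(Z)/\theta'(Z)$ is a positive rational number, say $x_0=m'/m$ with integers $m,m'\ge1$. The vector $m\theta-m'\theta'$ is nonnegative on all quotients of $D\Lambda$, it vanishes on a nonzero quotient at which the minimum is attained, and $\chi$ vanishes on it by Lemma~\ref{lem:isotropic}. By Proposition~\ref{prop:wall} it is zero.

\emph{Both families are dense in one presentation space.} Put $\eta=m\theta=m'\theta'$ and $H=H(\eta)$; then $\chi(\eta,\eta)=0$. Let $\Omega\subseteq U^m$ be the set of $\lambda=(\lambda_1,\dots,\lambda_m)$ with $\operatorname{Hom}(M_{\lambda_i},M_{\lambda_j})=0$ for all $i\ne j$. It is open by (C4), and it is nonempty because the $\lambda_i$ can be chosen one after the other using Proposition~\ref{prop:adapted}(a). For $\lambda\in\Omega$ put $X_\lambda=\bigoplus_iM_{\lambda_i}$, so that $\hom(X_\lambda,X_\lambda)=m$. By Proposition~\ref{prop:adapted}(c), $X_\lambda$ is the cokernel of an element of $H^\circ(\eta)$. So the fiber over each $\lambda\in\Omega$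 of the constructible set $W=\{(\lambda,f)\in\Omega\times H^\circ(\eta):M_f\cong X_\lambda\}$ is one orbit, of codimension $m$ by Lemma~\ref{lem:orbit}(b), and (C3) gives $\dim W=m+(\dim H-m)=\dim H$. The projection $W\to H$ has finite fibers: if $M_f\cong X_\lambda$, each $M_{\lambda_i}$ is isomorphic to one of the finitely many indecomposable summands of $M_f$, and each class occurs for finitely many parameters. By (C3) and (C2) the image of $W$ contains a dense open subset of $H$.

The same argument applies to $(M',U')$ and $m'$. Two dense open subsets of the vector space $H$ meet, so $\bigoplus_iM_{\lambda_i}\cong\bigoplus_jM'_{\mu_j}$ for suitable parameters, and the Krull--Schmidt theorem gives $M_{\lambda_1}\cong M'_{\mu_j}$ for some $j$.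
\end{proof}

It remains to pass from the members of the families to their generic members. The set $\mathcal Y$ is in general only a correspondence between $U$ and $U'$, so the comparison takes place over a common finite extension of the two function fields.

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $G,G'$ be generic bricks. By Lemma~\ref{lem:generic} there are brick families $(M,U)$, $(M',U')$ with $G\cong M\otimes_RK$ and $G'\cong M'\otimes_{R'}K'$, where $K,K'$ are the fraction fields of $R,R'$. By Proposition~\ref{prop:compare} the set $\mathcal Y$ is infinite and constructible, so it is a finite union of irreducible locally closed sets, one of which, say $C$, is infinite. The projections of $\mathcal Y$ to $U$ and to $U'$ have finite fibers, because each isomorphism class occurs finitely often in each family. Hence $C$ is a curve by (C3), and it has infinite image in $U$ and in $U'$. So its function field $E$ contains $K$ and $K'$, and it is finite over both, being finitely generated of transcendence degree one. By Lemma~\ref{lem:curve}, $M\otimes_RE\cong M'\otimes_{R'}E$. As $\Lambda$-modules, $M\otimes_RE=G\otimes_KE\cong G^{[E:K]}$ and $M'\otimes_{R'}E\cong G'^{[E:K']}$.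 The endomorphism rings of $G$ and $G'$ are division rings, hence local, so $G\cong G'$ by the Krull--Schmidt--Azumaya theorem.

A minimal brick-infinite algebra satisfies $(*)$, since its proper quotients have finitely many bricks altogether. This gives the second statement.
\end{proof}

\section{Bricks of a fixed dimension}\label{sec:onedim}

\begin{proof}[Proof of Theorem~\ref{thm:bricks}(1)]
Suppose there are infinitely many bricks of dimension $d$, and take $N_1,\dots,N_s$ from (T). Consider an $N_i$ such that infinitely many isomorphism classes of bricks occur among the $N_i(\lambda)$; such an $i$ exists. By (C4) the set of $\lambda$ with $\hom(N_i(\lambda),N_i(\lambda))=1$ is open, hence a cofinite set $U_i$. No class occurs for infinitely many $\lambda\in U_i$, for otherwise almost all $N_i(\lambda)$ would be isomorphic by Lemma~\ref{lem:rigid}. So the localization of $N_i$ is a brick family on $U_i$, and almost all bricks of dimension $d$ lie in the finitely many families obtained in this way.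

By Proposition~\ref{prop:compare}, almost all members of any brick family are isomorphic to members of any other. So all brick families have the same rank, which proves the uniqueness of $d_0$, and almost all bricks of dimension $d_0$ lie in one family $(M,U)$. Shrinking loses only finitely many bricks, so we may take $(M,U)$ adapted, with class $\theta$. Proposition~\ref{prop:adapted}(b) gives $\tau M_\lambda\cong M_\lambda$ and the bounds on $\operatorname{pd}$ and $\operatorname{id}$.

Proposition~\ref{prop:adapted}(a) gives Hom-orthogonality only for general pairs. To obtain it for all non-isomorphic pairs we use stability. We have $\theta(M_\lambda)=0$. If $Y\subseteq M_\lambda$, choose $\mu$ with $\operatorname{Hom}(M_\mu,M_\lambda)=0$; then $\operatorname{Hom}(M_\mu,Y)=0$, and so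
\begin{equation}\label{eq:semistable}
\theta(Y)=-\hom(Y,M_\mu)\le0\quad\text{for every submodule }Y\subseteq M_\lambda .
\end{equation}
Call $M_\lambda$ \emph{$\theta$-stable} if $\theta(Y)\neq0$ for all $0\ne Y\subsetneq M_\lambda$. Suppose that $M_\lambda$ is not $\theta$-stable for all $\lambda$ in an infinite set $I$. For $\lambda\in I$ let $B_\lambda\subsetneq M_\lambda$ be minimal among the nonzero submodules on which $\theta$ vanishes. It is a brick: for $0\ne\varphi\in\operatorname{End}(B_\lambda)$, the numbers $\theta(\ker\varphi)$ and $\theta(\operatorname{im}\varphi)$ are $\le0$ by \eqref{eq:semistable} and have sum $\theta(B_\lambda)=0$, so $\theta(\ker\varphi)=0$ and $\ker\varphi=0$ by minimality. As $\dim B_\lambda<d_0$ and $d_0$ is unique, only finitely many isomorphism classes of $B_\lambda$ occur. So one of them, $B$, embeds in $M_\lambda$ for infinitely many $\lambda$. The closed set $\{\mu\in U:\operatorname{Hom}(B,M_\mu)\ne0\}$ is then infinite, hence equal to $U$. Since $\theta(B)=0$, Proposition~\ref{prop:adapted}(c) gives $\hom(M_\mu,B)=\hom(B,M_\mu)\ne0$ for all $\mu\in U$. Composing with one embedding $B\to M_\lambda$ we get $\operatorname{Hom}(M_\mu,M_\lambda)\ne0$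 for all $\mu$, against Proposition~\ref{prop:adapted}(a).

So after shrinking all $M_\lambda$ are $\theta$-stable. Let $\varphi:M_\lambda\to M_\mu$ be nonzero. By \eqref{eq:semistable}, $\theta(\ker\varphi)\le0$ and $\theta(\operatorname{im}\varphi)\le0$, with sum $\theta(M_\lambda)=0$. So both vanish, and stability gives $\ker\varphi=0$ and $\operatorname{im}\varphi=M_\mu$. Hence non-isomorphic members of the family are Hom-orthogonal.
\end{proof}

\section{From a brick family to a generic brick}\label{sec:construct}

We prove Theorem~\ref{thm:bricks}(2). If a generic brick exists, Lemma~\ref{lem:generic} gives infinitely many bricks of one dimension, so $d_0$ exists. Conversely, let $d_0$ exist. By Theorem~\ref{thm:unique} it suffices to construct one generic brick. By Section~\ref{sec:onedim} there is an adapted family $(M,U)$, with class $\theta$, such that for all $\lambda,\mu\in U$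
\begin{equation}\label{eq:orth}
\operatorname{Hom}(M_\lambda,M_\mu)\ne0\iff M_\lambda\cong M_\mu,\qquad\hom(M_\lambda,M_\mu)\le1 .
\end{equation}
Write $M=R^e$, $G=M\otimes_RK=K^e$ and $\Sigma=\operatorname{End}_\Lambda(G)$. The field $K$ acts on $G$ by scalars, so $K\subseteq\Sigma$. For a subfield $k\subseteq L\subseteq K$ let $\Sigma_L=\operatorname{End}_{\Lambda\otimes L}(G)$ be the centralizer of $L$ in $\Sigma$. By (C4) the system $\varphi A_i=A_i\varphi$ has a solution space of dimension at most $1$ over $K$, so
\begin{equation}\label{eq:centK}
\Sigma_K=K .
\end{equation}
The natural candidate $G$ need not be a brick, because $\Sigma$ also contains endomorphisms that are not $K$-linear.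

\begin{example}\label{ex:reparam}
For the Kronecker algebra and $q\ge2$ take the brick family $M_\lambda=(k,k;1,\lambda^q)$. Then $G=(K,K;1,t^q)$, and $\Sigma$ consists of the $k[t^q]$-linear maps $K\to K$. So $\Sigma=\operatorname{End}_L(K)\cong\operatorname{Mat}_q(L)$ with $L=k(t^q)$, and $G$ is the direct sum of $q$ copies of the generic brick $(L,L;1,t^q)$. If $q$ is the characteristic of $k$, this happens although the $M_\lambda$ are pairwise non-isomorphic.
\end{example}

We show that the general case looks the same: $\Sigma$ is a simple artinian ring, so that $G$ is a power of a brick. The plan is to find the field $L$ of functions that depend only on the isomorphism class of $M_\lambda$, to show that $\Sigma_L$ is simple by extending scalars to $K$, and to show that every nonzero ideal of $\Sigma$ meets $\Sigma_L$.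

\subsection*{The ring $K\otimes_kK$}
Left and right multiplication by $K$ make $\Sigma$ a module over $T=K\otimes_kK$, by $(r\otimes s)\varphi=r\varphi s$. Put $x=t\otimes1$ and $y=1\otimes t$. Then $R\otimes R\subseteq T$ is the ring of regular functions on $U\times U$, and $T$ is the localization of $k(x)[y]$ at the nonzero elements of $k[y]$, hence a principal ideal domain. By Gauss's lemma its nonzero prime ideals are the $(p)$ with $p\in k[x,y]$ irreducible and not in $k[x]\cup k[y]$; these are its maximal ideals, as $x-y$ is not a unit. For such $p$ the curve $\{p=0\}$ meets each horizontal and each vertical line in finitely many points, so $C_p=\{p=0\}\cap(U\times U)$ is an irreducible curve. The field $T/(p)$ is a localization of the domain $k[x,y]/(p)$, so it is the function field of $C_p$, and an element of $R\otimes R$ lies in $(p)$ if and only if it vanishes on $C_p$.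

\subsection*{An equation for the isomorphism relation}
Put $P^\pm=P(\theta^\pm)$. We first choose the resolutions of the $M_\mu$ in a family. For projective $P$ and a bimodule $M''$, the $\Lambda$-$R$-maps $P\otimes R\to M''$ are the $\Lambda$-maps $P\to M''$, so every map $P\to M''_{\lambda_0}$ lifts to one. Fix $\lambda_0\in U$ and lift a surjection $P^+\to M_{\lambda_0}$ to $\pi:P^+\otimes R\to M$. The cokernel of $\pi$ is a finitely generated $R$-module with zero fiber at $\lambda_0$, hence torsion, so $\pi$ is surjective after shrinking. Since $M$ is free, $\pi$ splits over $R$; thus $M''=\ker\pi$ is free over $R$ and $M''_\lambda=\ker\pi_\lambda$. The surjection $\pi_\lambda:P^+\to M_\lambda$ is a projective cover because $P^+$ is isomorphic to the projective cover of $M_\lambda$, so $M''_\lambda\cong P^-$. Lift an isomorphism $P^-\to M''_{\lambda_0}$ to a map $P^-\otimes R\to M''$ of free $R$-modules of the same rank. Its determinant does not vanish at $\lambda_0$, so it is an isomorphism after shrinking. We obtain an exact sequence of bimodules, split over $R$,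
\begin{equation}\label{eq:famres}
0\to P^-\otimes R\xrightarrow{\ f\ }P^+\otimes R\xrightarrow{\ \pi\ }M\to0,
\end{equation}
which specializes to a resolution $f_\mu$ of $M_\mu$ for each $\mu\in U$.

The $R$-modules $\operatorname{Hom}_\Lambda(P^\pm,M)$ are direct sums of summands $e_iM$ of $M$, so they are free, with fibers $\operatorname{Hom}(P^\pm,M_\lambda)$. They have the same rank $v$ because $\theta(M_\lambda)=0$, and $v>0$. Fix bases. Write $f=\sum_jf_j\otimes r_j$ with $f_j\in\operatorname{Hom}(P^-,P^+)$ and $r_j\in R$, let $\Phi_j$ be the matrix over $R$ of $\operatorname{Hom}(f_j,M)$, and put $\Phi=\sum_jr_j(x)\Phi_j(y)$, a $v\times v$ matrix over $R\otimes R$. For a commutative $R\otimes R$-algebra $F$ let $F\otimes_xM$ and $F\otimes_yM$ be the base changes of $M$ along $t\mapsto x$ and $t\mapsto y$. Tensoring \eqref{eq:famres} with $F$ along $x$ and applying $\operatorname{Hom}_{\Lambda\otimes F}(-,F\otimes_yM)$ gives an exact sequence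
\begin{equation}\label{eq:kerphi}
0\to\operatorname{Hom}_{\Lambda\otimes F}(F\otimes_xM,F\otimes_yM)\to F^v\xrightarrow{\ \Phi\ }F^v .
\end{equation}
The first map is $\psi\mapsto\psi\pi$, so it commutes with base change along homomorphisms $F\to F'$. For $F=k$ and $(x,y)=(\mu,\lambda)$ the matrix $\Phi(\mu,\lambda)$ represents $\operatorname{Hom}(f_\mu,M_\lambda)$, with kernel $\operatorname{Hom}(M_\mu,M_\lambda)$. Put $\Delta=\det\Phi\in R\otimes R$. By \eqref{eq:orth},
\begin{equation}\label{eq:delta}
\Delta(\mu,\lambda)=0\iff M_\mu\cong M_\lambda .
\end{equation}
An isomorphism $M_\lambda\to M_{\lambda'}$ induces isomorphisms $\operatorname{Hom}(P^\pm,M_\lambda)\to\operatorname{Hom}(P^\pm,M_{\lambda'})$ that do not depend on $\mu$ and carry $\Phi(\mu,\lambda)$ to $\Phi(\mu,\lambda')$. Hence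
\begin{equation}\label{eq:invariance}
M_\lambda\cong M_{\lambda'}\implies\text{there is }\gamma\in k^*\text{ with }\Delta(\mu,\lambda')=\gamma\,\Delta(\mu,\lambda)\text{ for all }\mu\in U .
\end{equation}

\subsection*{The field $L$}
By \eqref{eq:invariance}, quotients of the functions $\Delta(\mu,-)$ depend only on isomorphism classes. Each $\Delta(\mu,t)\in R$ is nonzero, by \eqref{eq:delta} and because each class occurs finitely often. Fix $\mu_0\in U$ and let $L\subseteq K$ be the subfield generated over $k$ by the elements $l_\mu=\Delta(\mu,t)/\Delta(\mu_0,t)$, $\mu\in U$. If $M_\mu\not\cong M_{\mu_0}$, then $l_\mu\ne0$ vanishes at $t=\mu$, so $l_\mu\notin k$. Since $t$ is algebraic over $k(l)$ for every nonconstant $l$, the degree $q=[K:L]$ is finite. Let $\mathfrak a\subseteq T$ be the ideal generated by all $l\otimes1-1\otimes l$ with $l\in L$, and $\overline T=T/\mathfrak a=K\otimes_LK\ne0$. An element of $\Sigma$ is killed by $\mathfrak a$ if and only if it lies in $\Sigma_L$. In Example~\ref{ex:reparam} we have $f_\mu=b-\mu^qa$, $\Delta=y^q-x^q$, $l_\mu=(t^q-\mu^q)/(t^q-\mu_0^q)$ and $L=k(t^q)$; in characteristic $q$ the ring $\overline T=T/(x-y)^q$ is not reduced,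 so it does not suffice to work at the points of the curve $\Delta=0$.

\begin{lemma}\label{lem:deltain}
$\Delta\in\mathfrak a$.
\end{lemma}

\begin{proof}
Write $\Delta(x,y)/\Delta(\mu_0,y)=\sum_{i=1}^wr_i\otimes s_i\in R\otimes K$ with $r_1,\dots,r_w\in R$ linearly independent over $k$ and $s_i\in K$. Setting $x=\mu$ gives $\sum_ir_i(\mu)s_i=l_\mu\in L$ for all $\mu\in U$. The $r_i$ are linearly independent functions on the infinite set $U$, so the vectors $(r_i(\mu))_i$ span $k^w$ and some matrix $(r_i(\mu_j))_{i,j}$ is invertible. Hence all $s_i$ lie in $L$. By \eqref{eq:delta}, $\Delta$ vanishes on the diagonal, so the multiplication map $R\otimes K\to K$ gives $\sum_ir_is_i=0$. Therefore $\sum_ir_i\otimes s_i=\sum_i(r_i\otimes1)(1\otimes s_i-s_i\otimes1)\in\mathfrak a$.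
\end{proof}

\begin{lemma}\label{lem:simple}
The ring $\Sigma_L$ is simple.
\end{lemma}

\begin{proof}
We show that $\overline T\otimes_xM\cong\overline T\otimes_yM$ as $\Lambda\otimes\overline T$-modules. Let $\Phi=\mathcal P\operatorname{diag}(\delta_1,\dots,\delta_v)\mathcal Q$ be the Smith normal form over $T$, with $\mathcal P,\mathcal Q\in GL_v(T)$ and $\delta_1\mid\dots\mid\delta_v$. If $v\ge2$ and $\delta_{v-1}$ lay in a maximal ideal $(p)$, then all $(v-1)$-minors of $\Phi$ would lie in $(p)$ and vanish on $C_p$, giving $\hom(M_\mu,M_\lambda)\ge2$ on $C_p$, against \eqref{eq:orth}. So $\delta_1,\dots,\delta_{v-1}$ are units and $\delta_v$ is a unit multiple of $\Delta$, which is zero in $\overline T$ by Lemma~\ref{lem:deltain}. Let $u\in\overline T^{\,v}$ be the image of the last column of $\mathcal Q^{-1}$. Then $\Phi u=0$, and $u$ is nonzero modulo every maximal ideal of $\overline T$, being a column of an invertible matrix. Let $\psi:\overline T\otimes_xM\to\overline T\otimes_yM$ correspond to $u$ under \eqref{eq:kerphi}; it is an $e\times e$ matrix over $\overline T$.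

Let $(p)\supseteq\mathfrak a$ be a maximal ideal and $E=T/(p)$. The reduction of $\psi$ modulo $p$ corresponds to that of $u$, so it is a nonzero homomorphism $E\otimes_xM\to E\otimes_yM$. Since $\Delta\in(p)$, we have $M_\mu\cong M_\lambda$ for all $(\mu,\lambda)\in C_p$ by \eqref{eq:delta}, and Lemma~\ref{lem:curve} shows that $\det\psi$ is nonzero modulo $p$. So $\det\psi$ lies in no maximal ideal of $\overline T$, and $\psi$ is an isomorphism.

Restrict scalars to $\Lambda\otimes K$, with $K$ acting through the left factor of $\overline T=K\otimes_LK$. Then $\overline T\otimes_xM\cong G^q$, because $\overline T$ has dimension $q$ over this factor, and $\overline T\otimes_yM=K\otimes_LK\otimes_KG=K\otimes_LG$. As $G$ is finite-dimensional over $L$, the ring $\Sigma_L$ is the solution space of a finite linear system over $L$, so it commutes with the extension of scalars to $K$. With \eqref{eq:centK} we get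
\[
K\otimes_L\Sigma_L\cong\operatorname{End}_{\Lambda\otimes K}(K\otimes_LG)\cong\operatorname{End}_{\Lambda\otimes K}(G^q)=\operatorname{Mat}_q(K).
\]
A nonzero proper ideal $I$ of $\Sigma_L$ would give the nonzero proper ideal $K\otimes_LI$ of this simple ring.
\end{proof}

\begin{lemma}\label{lem:artinian}
The ring $\Sigma$ is left artinian, and $\mathfrak a^j\Sigma=0$ for some $j\geq1$.
\end{lemma}

\begin{proof}
The space $\operatorname{End}_k(K)$ is a $T$-module by $(r\otimes s)\varphi=r\varphi s$, and $\operatorname{End}_k(G)=\operatorname{Mat}_e(\operatorname{End}_k(K))$ is a direct sum of $e^2$ copies of it. The entries of $A_i\varphi-\varphi A_i$ are combinations of the entries of $\varphi$, with coefficients the entries of $A_i(x)$ and of $-A_i(y)$. So $\Sigma$ is the kernel on $\operatorname{End}_k(G)$ of a matrix $\mathcal L$ over $R\otimes R$ with $e^2$ columns, and the specialization of $\mathcal L$ at $(x,y)=(\mu,\lambda)$ is the system $A_i(\mu)\varphi=\varphi A_i(\lambda)$ with kernel $\operatorname{Hom}(M_\lambda,M_\mu)$. This kernel is zero for some pair, so the $e^2$-minors of $\mathcal L$ generate a nonzero ideal $(g)$ of $T$. If $\mathcal L'$ is a square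 submatrix with $e^2$ rows and $\varphi\in\Sigma$, then $\det(\mathcal L')\varphi=\operatorname{adj}(\mathcal L')\mathcal L'\varphi=0$. Hence $g\Sigma=0$.

View $T$ as a $K$-vector space through the left factor. The map $\varphi\mapsto(r\otimes s\mapsto r\varphi(s))$ is an isomorphism of $T$-modules $\operatorname{End}_k(K)\cong\operatorname{Hom}_K(T,K)$, where $T$ acts on the right-hand side through the argument. The elements killed by $g$ form $\operatorname{Hom}_K(T/gT,K)$. Up to a unit, $g$ is a nonzero polynomial in $k(x)[y]$, and $T/gT$ is a localization, hence a quotient, of the finite-dimensional $k(x)$-algebra $k(x)[y]/(g)$. So the entries of the elements of $\Sigma$ lie in a finite-dimensional left $K$-vector space, and $\Sigma$ is finite-dimensional as a left $K$-vector space. Left ideals are left $K$-subspaces, so $\Sigma$ is left artinian.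

Let $(p)$ be a maximal ideal containing $g$. All $e^2$-minors of $\mathcal L$ vanish on $C_p$, so $M_\lambda\cong M_{\lambda'}$ for all $(\lambda,\lambda')\in C_p$ by \eqref{eq:orth}. By \eqref{eq:invariance}, for each $\mu\in U$ the element of $R\otimes R$ whose value at $(\lambda,\lambda')$ is $\Delta(\mu,\lambda)\Delta(\mu_0,\lambda')-\Delta(\mu_0,\lambda)\Delta(\mu,\lambda')$ vanishes on $C_p$, so it lies in $(p)$. Dividing by the unit $\Delta(\mu_0,t)\otimes\Delta(\mu_0,t)$ of $T$ gives $l_\mu\otimes1-1\otimes l_\mu\in(p)$. The set of $l\in K$ with $l\otimes1-1\otimes l\in(p)$ is the equalizer of two $k$-embeddings $K\to T/(p)$, hence a subfield containing $k$ and all $l_\mu$. So it contains $L$, and $\mathfrak a\subseteq(p)$. Thus every prime divisor of $g$ divides a generator $\rho$ of $\mathfrak a$, so $g$ divides $\rho^j$ for some $j\ge1$, and $\mathfrak a^j\Sigma=0$.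
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:bricks}(2)]
Let $I\ne0$ be a two-sided ideal of $\Sigma$. It is a $T$-submodule, because $K\subseteq\Sigma$. By Lemma~\ref{lem:artinian} there is a largest $i\ge0$ with $\mathfrak a^iI\ne0$. The elements of $\mathfrak a^iI\subseteq I$ are killed by $\mathfrak a$, so they lie in $\Sigma_L$. Hence $I\cap\Sigma_L$ is a nonzero ideal of $\Sigma_L$, and $1\in I$ by Lemma~\ref{lem:simple}. So $\Sigma$ is simple and left artinian, and by the Wedderburn--Artin theorem $\Sigma\cong\operatorname{Mat}_m(\mathcal D)$ for a division ring $\mathcal D$.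

Let $\varepsilon\in\Sigma$ correspond to the matrix unit in position $(1,1)$, and put $B=\varepsilon G$. Then $\operatorname{End}_\Lambda(B)=\varepsilon\Sigma\varepsilon\cong\mathcal D$, so $B$ is a brick and in particular indecomposable. The matrix units give $G\cong B^m$. As $G$ is infinite-dimensional over $k$, so is $B$, and $B$ has infinite length because simple $\Lambda$-modules are finite-dimensional. The $\Sigma$-submodules of $G$ are $K$-subspaces, so $G$ has length at most $e$ over $\Sigma$. For an $\varepsilon\Sigma\varepsilon$-submodule $X$ of $B$ we have $\varepsilon\Sigma X=\varepsilon\Sigma\varepsilon X=X$, so $X\mapsto\Sigma X$ sends strictly increasing chains in $B$ to strictly increasing chains of $\Sigma$-submodules of $G$. Hence $B$ has endolength at most $e$, and $B$ is a generic brick.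
\end{proof}

\begin{thebibliography}{9}

\bibitem{CB88} Crawley-Boevey, \emph{On tame algebras and bocses}, Proc. LMS (1988).

\bibitem{CB91} Crawley-Boevey, \emph{Tame algebras and generic modules}, Proc. LMS (1991).

\bibitem{DM} Derksen and Makam, Adv. Math. (2017).

\bibitem{DW} Derksen and Weyman, JAMS (2000).

\bibitem{DZ} Domokos and Zubkov, Transform. Groups (2001).

\bibitem{King} King, Quart. J. Math. (1994).

\bibitem{MP} Kaveh Mousavand and Charles Paquette, \emph{Biserial algebras and generic bricks}, arXiv:2209.05696 (2022).

\end{thebibliography}
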